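\title{Linear surjectivity and the uniqueness of spherically complete immediate extensions of valued differential fields}

\begin{abstract}
We prove that a valued differential field of equicharacteristic zero with small derivation and linearly surjective differential residue field has, up to isomorphism over itself, only one spherically complete immediate strict extension. This confirms a conjecture posed by Aschenbrenner, van den Dries and van der Hoeven. We also prove an embedding version, a version for differentially algebraic extensions, and a converse: a differential field $k$ of characteristic zero is linearly surjective if and only if this uniqueness holds for all valued differential fields with small derivation and differential residue field $k$. The key step shows that a differential polynomial of minimal complexity among those that are not dominated by their constant term along a pseudocauchy sequence is dominated by its linear part.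
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

For a valued field $K$ we write $v\colon K^\times\to\Gamma=v(K^\times)$ for the valuation, with $v(0)=\infty$, and $\mathcal O=\{x:v(x)\ge0\}$, $\mathfrak m=\{x:v(x)>0\}$, $\operatorname{res}(K)=\mathcal O/\mathfrak m$ for the valuation ring, its maximal ideal and the residue field. The field $K$ has \emph{equicharacteristic zero} if $K$ and $\operatorname{res}(K)$ have characteristic zero; then every nonzero integer has valuation $0$. A \emph{valued differential field} is a valued field $K$ of equicharacteristic zero with a derivation $\partial\colon K\to K$, $x\mapsto x'$, that is continuous for the valuation topology, whose basic open sets are the sets $\{x:v(x-c)>\gamma\}$. For a second valued differential field $L$ we write $\partial_L,\Gamma_L,\mathcal O_L,\mathfrak m_L$. An \emph{extension} of $K$ is a valued differential field $L$ whose valuation and derivation extend those of $K$. An \emph{embedding} $M\to L$ \emph{over $K$} of extensions of $K$ is a field embedding $\varphi$ that fixes $K$ pointwise,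 commutes with the derivations, and satisfies $\varphi^{-1}(\mathcal O_L)=\mathcal O_M$.

\begin{itemize}
\item $K$ has \emph{small derivation} if $\partial\mathfrak m\subseteq\mathfrak m$. Then also $\partial\mathcal O\subseteq\mathcal O$ (Lemma~\ref{lem:O}), so $\partial$ induces a derivation on $\operatorname{res}(K)$; with it, $\operatorname{res}(K)$ is the \emph{differential residue field} of $K$.
\item A differential field $k$ of characteristic zero is \emph{linearly surjective} if for all $n\ge1$ and $q_1,\dots,q_n,b\in k$ the equation $y^{(n)}+q_1y^{(n-1)}+\dots+q_ny=b$ has a solution $y\in k$.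
\item An extension $L$ of $K$ is \emph{immediate} if it has the same value group and the same residue field as $K$.
\item An extension $L$ of $K$ is \emph{strict} if for every $\phi\in K^\times$, the inclusion $\partial\mathcal O\subseteq\phi\mathcal O$ implies $\partial_L\mathcal O_L\subseteq\phi\mathcal O_L$, and $\partial\mathfrak m\subseteq\phi\mathfrak m$ implies $\partial_L\mathfrak m_L\subseteq\phi\mathfrak m_L$. Thus every bound of this shape on the derivation of $K$ persists in $L$. Taking $\phi=1$, a strict extension of a field with small derivation has small derivation.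
\item A valued field is \emph{spherically complete} if every nonempty collection of closed balls $\{x:v(x-c)\ge\gamma\}$ that is totally ordered by inclusion has nonempty intersection.
\item $K$ has the \emph{uniqueness property} if any two spherically complete immediate strict extensions of $K$ are isomorphic over $K$.
\end{itemize}

An immediate extension adds neither values nor residues. It only fills chains of balls that have empty intersection, as $k((t))$ does for $k(t)$, and a spherically complete field has no such chain left. The following known result is the background of the problem; we use it without proof.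

\begin{theorem}\label{thm:exist}
Every valued differential field has an immediate strict extension that is spherically complete.
\end{theorem}

The problem, posed in \cite{ADH}, is to decide the following conjecture.

\begin{quote}
\emph{If $K$ has small derivation and $\operatorname{res}(K)$ is linearly surjective, then $K$ has the uniqueness property.}
\end{quote}

\subsection{Which answer to expect}\label{sub:guess}

Suppose first that $\Gamma=\mathbb Z$, and let $L$ be a spherically complete immediate extension of $K$. For $a\in L\setminus K$ the set $\{v(a-x):x\in K\}\subseteq\mathbb Z$ has no largest element (see the proof of Lemma~\ref{lem:pc}), so it is unbounded. Hence $K$ is dense in $L$, the valued field $L$ is the completion of $K$, and $\partial_L$ is determined by continuity. So $K$ has the uniqueness property, whatever its residue field.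

Continuity stops helping when an element is approximated only up to a bounded order. Let $\Gamma\subseteq\mathbb R$, let $t\in K$ with $v(t)=1$ and $t'=0$, and think of $a=\sum_m c_mt^{\gamma_m}$ with $\gamma_1<\gamma_2<\dots<1$ and with partial sums in $K$. The partial sums do not distinguish $a$ from $a+ut$ with $v(u)\ge0$. Suppose that $a'=f\in K$ in one extension $L_1$, while in another extension $L_2$ with small derivation we find an element $b$, approximated by the same partial sums, with $b'=f+ct$ and $v(c)=0$. An isomorphism $L_1\to L_2$ over $K$ must send $a$ to a solution of $y'=f$. Trying $y=b-ut$ with $u\in\mathcal O_{L_2}$ gives $y'=f+(c-u')t$, and this improves the error exactly when the residues satisfy $\bar u'=\bar c$. With an operator of order $n$ in place of $\partial$ we meet the general equation in the definition of linear surjectivity. One therefore guesses that linear surjectivity is needed, and that it suffices as long as the equations to be solved can be linearized, so that Newton's method applies. The difficulty is to show that only such equations have to be solved.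

\subsection{Results}

The conjecture is true.

\begin{theorem}\label{thm:unique}
If $K$ has small derivation and $\operatorname{res}(K)$ is linearly surjective, then $K$ has the uniqueness property.
\end{theorem}

We deduce it from an embedding theorem, in which the target need not be immediate.

\begin{theorem}\label{thm:embed}
Let $K$ have small derivation and linearly surjective $\operatorname{res}(K)$. Let $M$ be an immediate extension of $K$ with small derivation, and let $L$ be a spherically complete extension of $K$ with small derivation and linearly surjective $\operatorname{res}(L)$. Then $M$ embeds into $L$ over $K$.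
\end{theorem}

An element $b$ of an extension of $K$ is \emph{d-algebraic} over $K$ if $b,b',b'',\dots$ are algebraically dependent over $K$, and \emph{d-transcendental} otherwise; an extension is d-algebraic if all its elements are. A valued differential field with small derivation is \emph{d-algebraically maximal} if it has no proper immediate d-algebraic extension with small derivation.

\begin{theorem}\label{thm:dalg}
Let $K$ have small derivation and linearly surjective $\operatorname{res}(K)$. Any two immediate d-algebraic extensions of $K$ with small derivation that are d-algebraically maximal are isomorphic over $K$.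
\end{theorem}

Finally, linear surjectivity is exactly the right hypothesis on the residue field.

\begin{theorem}\label{thm:converse}
Let $k$ be a differential field of characteristic zero. Then $k$ is linearly surjective if and only if every valued differential field with small derivation and differential residue field isomorphic to $k$ has the uniqueness property. If $k$ is not linearly surjective, there is a counterexample with value group contained in $\mathbb R$.
\end{theorem}

The embedding in Theorem~\ref{thm:embed} is built one element at a time. A new element is a pseudolimit of a pseudocauchy sequence, and Sections~\ref{sec:scale} and~\ref{sec:pc} attach to each differential polynomial $Q$ a number $D(Q)$, the degree of the part of $Q$ that dominates along the sequence. Section~\ref{sec:key} proves the key step, that the simplest $P$ with $D(P)\ge1$ has $D(P)=1$. Section~\ref{sec:newton} solves $P(y)=0$ when $D(P)=1$; this is the only place where linear surjectivity is used. Section~\ref{sec:main} assembles Theorems~\ref{thm:unique}--\ref{thm:dalg}, and Section~\ref{sec:converse}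 turns the picture of \S\ref{sub:guess} into the counterexample for Theorem~\ref{thm:converse}.

\section{Differential polynomials at a given scale}\label{sec:scale}

In this section $L$ is a valued field of equicharacteristic zero with value group $\Gamma$ and with a derivation such that $\partial\mathfrak m\subseteq\mathfrak m$. We want to know how the size of $Q(gY)$ depends on $v(g)$. Since $(gY)'=g(Y'+g^\dagger Y)$, where $g^\dagger=g'/g$ is the logarithmic derivative, we first bound $g^\dagger$. Recall that $(gw)^\dagger=g^\dagger+w^\dagger$.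

\subsection{Logarithmic derivatives}

\begin{lemma}\label{lem:O}
We have $\partial\mathcal O\subseteq\mathcal O$.
\end{lemma}

\begin{proof}
Suppose $x\in\mathcal O$ and $x'\notin\mathcal O$. Then $y=1/x'\in\mathfrak m$, so $xy\in\mathfrak m$, but $(xy)'=1+xy'\in1+\mathfrak m$, a contradiction.
\end{proof}

So $g^\dagger\in\mathcal O$ when $v(g)=0$. For other $g$ the valuation of $g^\dagger$ can be negative, but only by an amount that is infinitesimal compared to $v(g)$. To say this, recall that a subgroup $\Delta$ of $\Gamma$ is \emph{convex} if $\varepsilon\le\gamma\le\varepsilon'$ with $\varepsilon,\varepsilon'\in\Delta$ implies $\gamma\in\Delta$. For $0\ne\delta\in\Gamma$ put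
\[
o(\delta)=\{\gamma\in\Gamma: n|\gamma|<|\delta|\text{ for all }n\ge1\},
\]
a convex subgroup that does not contain $\delta$ and grows with $|\delta|$. We use the following facts, for $m\ge1$ and $\Delta$ a convex subgroup.
\begin{itemize}
\item[(C1)] $o(m\delta)=o(\delta)$, because $nm|\gamma|<m|\delta|$ gives $n|\gamma|<|\delta|$.
\item[(C2)] If $\delta'-\delta\in o(\delta)$, then $\delta'$ is nonzero, has the sign of $\delta$, and $o(\delta')=o(\delta)$. Indeed $2|\delta'-\delta|<|\delta|$ gives the sign and $|\delta|<2|\delta'|<3|\delta|$; now use (C1).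
\item[(C3)] If $m\gamma\in\Delta$, then $\gamma\in\Delta$, because $|\gamma|\le|m\gamma|$.
\item[(C4)] If $0\ne\delta\in\Delta$, then $o(\delta)\subseteq\Delta$.
\end{itemize}
If $\Gamma$ is archimedean, for instance $\Gamma\subseteq\mathbb R$, then $o(\delta)=\{0\}$ for all $\delta\ne0$.

\begin{lemma}\label{lem:log}
If $g\in L^\times$ and $v(g^\dagger)<0$, then $v(g)\ne0$ and $v(g^\dagger)\in o(v(g))$.
\end{lemma}

\begin{proof}
We saw that $v(g)\neq0$. Since $(1/g)^\dagger=-g^\dagger$, we may assume $v(g)>0$. Let $y=1/g^\dagger\in\mathfrak m$. Suppose that $nv(y)\ge v(g)$ for some $n\ge1$, take $n$ minimal, and put $z=g/y^{n-1}$. Then $0<v(z)\le v(y)$, and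
\[
z^\dagger=g^\dagger-(n-1)y^\dagger=\frac{1-(n-1)y'}{y},\qquad y'\in\mathfrak m .
\]
Hence $v(z')=v(z)-v(y)\le0$, although $z\in\mathfrak m$. So $nv(y)<v(g)$ for all $n$.
\end{proof}

\begin{corollary}\label{cor:cont}
The derivation of $L$ is continuous. In particular every differential subfield of $L$, with the restricted valuation, is a valued differential field with small derivation.
\end{corollary}

\begin{proof}
Let $x\in\mathfrak m$, $x\neq0$. Then $2v(x')=2v(x)+2v(x^\dagger)>v(x)$, since either $v(x^\dagger)\ge0$ or $2|v(x^\dagger)|<v(x)$. So for $\gamma\ge0$, $v(x)>2\gamma$ implies $v(x')>\gamma$, and an additive map that is continuous at $0$ is continuous. A differential subfield $E$ satisfies $\partial\mathfrak m_E\subseteq\mathfrak m\cap E=\mathfrak m_E$, so the first part applies to it.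
\end{proof}

For a convex subgroup $\Delta$ let $\mathcal O_\Delta$ be the set of $x\in L$ with $v(x)\ge\varepsilon$ for some $\varepsilon\in\Delta$. This is a subring of $L$ containing $\mathcal O=\mathcal O_{\{0\}}$; its elements are those that are bounded ``up to an error in $\Delta$''.

\begin{lemma}\label{lem:ODelta}
Let $\Delta$ be a convex subgroup of $\Gamma$ and $w\in L^\times$.
\begin{itemize}
\item[(i)] If $v(w)\in\Delta$, then $w^\dagger\in\mathcal O_\Delta$.
\item[(ii)] If $v(w)\ne0$, then $w^\dagger\in\mathcal O_{o(v(w))}$.
\item[(iii)] $\partial\mathcal O_\Delta\subseteq\mathcal O_\Delta$.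
\end{itemize}
\end{lemma}

\begin{proof}
If $v(w^\dagger)\ge0$, then (i) and (ii) hold. Otherwise $v(w^\dagger)\in o(v(w))$ by Lemma~\ref{lem:log}, which gives (ii), and (i) by (C4). For (iii), let $x\in\mathcal O_\Delta$. If $v(x)\ge0$, then $x'\in\mathcal O$. If $v(x)<0$, then $v(x)\in\Delta$ by convexity, and $x'=x\,x^\dagger\in\mathcal O_\Delta$ by (i).
\end{proof}

\subsection{Rescaling and twisting}

Let $L\{Y\}=L[Y,Y',Y'',\dots]$ be the ring of differential polynomials. For $Q\in L\{Y\}$ let $v(Q)$ be the minimum of the valuations of its coefficients, $Q_i$ its homogeneous part of degree $i$, and $\partial_jQ=\partial Q/\partial Y^{(j)}$. Put $Q_{+x}(Y)=Q(x+Y)$ and $Q_{\times g}(Y)=Q(gY)$; here $Y^{(l)}$ is replaced by $x^{(l)}+Y^{(l)}$ and by $(gY)^{(l)}=\sum_j\binom lj g^{(l-j)}Y^{(j)}$, respectively. Then $(Q_{+x})_{\times g}=(Q_{\times g})_{+x/g}$ for $g\neq0$, $(Q_{\times g})_i=(Q_i)_{\times g}$, and $(\partial_jQ)_{+x}=\partial_j(Q_{+x})$. If $u\in\mathcal O$, then all $u^{(l)}$ lie in $\mathcal O$, so $v(Q(u))\ge v(Q)$ and $v(Q_{+u})\ge v(Q)$.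

In the ring $L[\partial]$ of linear differential operators, where $\partial x=x\partial+x'$, we have $\partial^l g=g(\partial+g^\dagger)^l$. So rescaling by $g$ is multiplication by a power of $g$ combined with a substitution that depends only on $g^\dagger$. We define this substitution for every $h\in L$, because later we need it for elements $h$ that are not given as logarithmic derivatives. Put $\omega_0(h)=1$ and $\omega_{m+1}(h)=\omega_m(h)'+h\,\omega_m(h)$, and let the \emph{twist} $\tau_h$ be the $L$-algebra endomorphism of $L\{Y\}$ with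
\[
\tau_h\big(Y^{(l)}\big)=\sum_{j\le l}\binom lj\omega_{l-j}(h)\,Y^{(j)} .
\]
For example, $\tau_h(Y')=Y'+hY$ and $\tau_h(Y'')=Y''+2hY'+(h'+h^2)Y$. From $(\partial+h)\,\omega_m\partial^j=\omega_{m+1}\partial^j+\omega_m\partial^{j+1}$ and Pascal's rule we get $(\partial+h)^l=\sum_j\binom lj\omega_{l-j}(h)\partial^j$ by induction on $l$. Hence, identifying $Y^{(l)}$ with $\partial^l$, the map $\tau_h$ acts on linear forms as the ring endomorphism of $L[\partial]$ that fixes $L$ and sends $\partial$ to $\partial+h$; it exists because $(\partial+h)x=x(\partial+h)+x'$.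

\begin{lemma}\label{lem:tau}
Let $h,h'\in L$ and $Q\in L\{Y\}$.
\begin{itemize}
\item[(i)] $\tau_h\tau_{h'}=\tau_{h+h'}$ and $\tau_0=\mathrm{id}$. Thus $\tau_h$ is an automorphism, and $(\tau_hQ)_i=\tau_h(Q_i)$.
\item[(ii)] If $h\in\mathcal O_\Delta$ and $Q\ne0$, then $v(\tau_hQ)-v(Q)\in\Delta$.
\item[(iii)] If $Q$ is homogeneous of degree $d$ and $g\in L^\times$, then $Q_{\times g}=g^d\,\tau_{g^\dagger}(Q)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) In $L[\partial]$ the composite fixes $L$ and sends $\partial$ to $\partial+h+h'$. So the two $L$-algebra endomorphisms agree on the generators $Y^{(l)}$. Since $\tau_h$ substitutes linear forms for the variables, it preserves homogeneous parts.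

(ii) By Lemma~\ref{lem:ODelta}(iii) all $\omega_m(\pm h)$ lie in $\mathcal O_\Delta$. The coefficients of $\tau_hQ$ are therefore $\mathcal O_\Delta$-linear combinations of those of $Q$, so $v(\tau_hQ)\ge v(Q)+\varepsilon$ with $\varepsilon\in\Delta$. Applied to $\tau_{-h}$ and $\tau_hQ$ this gives $v(Q)\ge v(\tau_hQ)+\varepsilon'$ with $\varepsilon'\in\Delta$. Thus $\varepsilon\le v(\tau_hQ)-v(Q)\le-\varepsilon'$.

(iii) Since $(g^{(m)}/g)'+g^\dagger g^{(m)}/g=g^{(m+1)}/g$, we have $\omega_m(g^\dagger)=g^{(m)}/g$, so $(gY)^{(l)}=g\,\tau_{g^\dagger}(Y^{(l)})$.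
\end{proof}

If $v(u)=0$, then $u^\dagger\in\mathcal O$, and (ii) and (iii), applied to each homogeneous part, give $v(Q_{\times u})=v(Q)$. So we may define
\[
v_Q(\gamma)=v(Q_{\times g})\quad\text{for any $g\in L^\times$ with }v(g)=\gamma .
\]
This is the size of $Q$ at scale $\gamma$: it bounds $v(Q(y))$ from below on the ball $v(y)\ge\gamma$. We have $v_Q(\gamma)=\min_iv_{Q_i}(\gamma)$, and $v_Q(\gamma)=\infty$ only for $Q=0$. For $Q=cY^d$ we get $v_Q(\gamma)=v(c)+d\gamma$. In general this formula holds up to an infinitesimal error.

\begin{lemma}\label{lem:growth}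
Let $Q\neq0$ be homogeneous of degree $d$.
\begin{itemize}
\item[(i)] If $v(g)=\gamma$ and $g^\dagger-h\in\mathcal O_\Delta$, then $v_Q(\gamma)\equiv d\gamma+v(\tau_hQ)\pmod\Delta$.
\item[(ii)] If $\delta\neq0$, then $v_Q(\gamma+\delta)\equiv v_Q(\gamma)+d\delta\pmod{o(\delta)}$.
\item[(iii)] If $d\ge1$, then $v_Q$ is strictly increasing. If $Q^*\ne0$ is homogeneous of degree $d^*>d$, then $v_{Q^*}-v_Q$ is strictly increasing.
\end{itemize}
\end{lemma}

\begin{proof}
(i) By Lemma~\ref{lem:tau}, $v_Q(\gamma)-d\gamma=v(\tau_{g^\dagger}Q)=v\big(\tau_{g^\dagger-h}(\tau_hQ)\big)\equiv v(\tau_hQ)$.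
(ii) Let $v(g)=\gamma$ and $v(w)=\delta$. Then $w^\dagger\in\mathcal O_{o(\delta)}$ by Lemma~\ref{lem:ODelta}(ii). Apply (i) to $Q_{\times g}$ and $w$ with $h=0$.
(iii) For $\delta>0$ the increments lie in $m\delta+o(\delta)$ with $m=d$ or $m=d^*-d$, and they are positive by (C1) and (C2).
\end{proof}

\begin{example}\label{ex:rank2}
The error term does occur. Let $k$ be a field of characteristic zero and $L=k((s))((t))$, with value group $\mathbb Z\times\mathbb Z$ ordered lexicographically, $v(t)=(1,0)$, $v(s)=(0,1)$, and derivation $\partial\big(\sum_nc_nt^n\big)=s^{-2}\sum_nnc_nt^n$ for $c_n\in k((s))$. If $x\in\mathfrak m$, then $x'$ involves only positive powers of $t$, so the derivation is small. For $g=t^ns^m$ we have $(gY)'=g(Y'+ns^{-2}Y)$, so $v_{Y'}(n,m)=(n,m-2)$ for $n\ne0$ and $v_{Y'}(0,m)=(0,m)$.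
\end{example}

\subsection{Dominant degree}

For $Q\neq0$ we record which homogeneous parts are largest at scale $\gamma$:
\[
N_\gamma(Q)=\{i:v_{Q_i}(\gamma)=v_Q(\gamma)\},\quad \operatorname{ddeg}_\gamma Q=\max N_\gamma(Q),\quad \operatorname{dmul}_\gamma Q=\min N_\gamma(Q).
\]
For an ordinary polynomial $\sum_ic_iY^i$, the set $N_\gamma$ consists of the $i$ that minimize $v(c_i)+i\gamma$, as in the Newton polygon. None of these quantities changes when $L$ is replaced by an extension with small derivation, since $g$ can still be chosen in $L$.

\begin{lemma}\label{lem:ddeg}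
Let $Q\ne0$.
\begin{itemize}
\item[(i)] If $\gamma<\gamma'$, then $\operatorname{ddeg}_{\gamma'}Q\le\operatorname{dmul}_\gamma Q\le\operatorname{ddeg}_\gamma Q$.
\item[(ii)] If $v(x)\ge\gamma$, then $\operatorname{ddeg}_\gamma Q_{+x}=\operatorname{ddeg}_\gamma Q$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $m=\operatorname{dmul}_\gamma Q$ and $j>m$ with $Q_j\ne0$. Then $v_{Q_j}(\gamma)\ge v_{Q_m}(\gamma)$, so $v_{Q_j}(\gamma')>v_{Q_m}(\gamma')$ by Lemma~\ref{lem:growth}(iii), and $j\notin N_{\gamma'}(Q)$.

(ii) Let $v(g)=\gamma$ and $v(c)=v(Q_{\times g})$. Reducing the coefficients of $c^{-1}Q_{\times g}$ modulo $\mathfrak m$ gives a nonzero $q\in\operatorname{res}(L)\{Y\}$ whose total degree is $\operatorname{ddeg}_\gamma Q$. Since $x/g\in\mathcal O$ and the residue map commutes with the derivations, the reduction of $c^{-1}(Q_{+x})_{\times g}=(c^{-1}Q_{\times g})_{+x/g}$ is the translate of $q$ by the residue of $x/g$. Translation does not change the homogeneous part of top degree.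
\end{proof}

\section{Dominant degree along a pseudocauchy sequence}\label{sec:pc}

\subsection{Pseudocauchy sequences}

An infinite cardinal $\kappa$ is \emph{regular} if every subset of $\kappa$ of cardinality less than $\kappa$ is bounded in $\kappa$. A nonempty totally ordered set without a largest element contains a strictly increasing cofinal sequence indexed by an infinite regular cardinal, its cofinality.

A \emph{pseudocauchy sequence} in a valued field $K$ is a sequence $(a_\rho)_{\rho<\kappa}$, with $\kappa$ an infinite regular cardinal, for which there is a strictly increasing sequence $(\gamma_\rho)_{\rho<\kappa}$ in $\Gamma$ with $v(a_\sigma-a_\rho)=\gamma_\rho$ for $\rho<\sigma$. An element $b$ of a valued field extension $L$ is a \emph{pseudolimit} if $v(b-a_\rho)\ge\gamma_\rho$ for all $\rho$. The balls $\{x\in L:v(x-a_\rho)\ge\gamma_\rho\}$ decrease with $\rho$, so a pseudolimit exists in $L$ if $L$ is spherically complete.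

\begin{lemma}\label{lem:pc}
Let $L$ be a valued field extension of $K$ with the same value group and residue field, and let $a\in L\setminus K$. Then $a$ is a pseudolimit of a pseudocauchy sequence in $K$ that has no pseudolimit in $K$. In particular, if $K$ is spherically complete, then $L=K$.
\end{lemma}

\begin{proof}
The set $S=\{v(a-x):x\in K\}\subseteq\Gamma$ has no largest element: given $x\in K$, take $e\in K$ with $v(e)=v(a-x)$ and $u\in\mathcal O$ with the same residue as $(a-x)/e$; then $v(a-x-eu)>v(a-x)$. Let $(\gamma_\rho)_{\rho<\kappa}$ be strictly increasing and cofinal in $S$, with $\kappa$ regular, and take $a_\rho\in K$ with $v(a-a_\rho)=\gamma_\rho$. For $\rho<\sigma$ we get $v(a_\sigma-a_\rho)=\gamma_\rho$, and $a$ is a pseudolimit. If $x\in K$ were a pseudolimit, then $v(a-x)\ge\gamma_\rho$ for all $\rho$, and $v(a-x)$ would be the largest element of $S$.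
\end{proof}

\subsection{The invariant $D(Q)$}

For the rest of this section and in Sections~\ref{sec:key} and~\ref{sec:newton}, $K$ has small derivation, $(a_\rho)_{\rho<\kappa}$ is a pseudocauchy sequence in $K$ with radii $\gamma_\rho$, and $g_\rho\in K$ satisfies $v(g_\rho)=\gamma_\rho$. Pseudolimits are taken in extensions of $K$ with small derivation. To compare two pseudolimits we must know which values $v(Q(b))$ are dictated by the sequence alone. For $0\ne Q\in K\{Y\}$ put $d_\rho(Q)=\operatorname{ddeg}_{\gamma_\rho}Q_{+a_\rho}$. For $\rho<\sigma$, Lemma~\ref{lem:ddeg} gives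
\[
d_\sigma(Q)\le\operatorname{ddeg}_{\gamma_\rho}Q_{+a_\sigma}=d_\rho(Q).
\]
So $d_\rho(Q)$ is eventually constant. Let $D(Q)$ be the eventual value and $\rho(Q)$ the first index at which it is attained. For example, $D(c)=0$ for $c\in K^\times$; and $d_\rho(Y-c)=1$ if and only if $v(a_\rho-c)\ge\gamma_\rho$, so $D(Y-c)=1$ if and only if $c$ is a pseudolimit.

\begin{lemma}\label{lem:D}
Let $0\ne Q\in K\{Y\}$ and let $b$ be a pseudolimit. Then $N_{\gamma_\rho}(Q_{+b})=\{D(Q)\}$ for all $\rho\ge\rho(Q)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:ddeg}(ii), $\operatorname{ddeg}_{\gamma_\rho}Q_{+b}=d_\rho(Q)$ for all $\rho$. For $\rho\ge\rho(Q)$, Lemma~\ref{lem:ddeg}(i) gives $D(Q)=\operatorname{ddeg}_{\gamma_{\rho+1}}Q_{+b}\le\operatorname{dmul}_{\gamma_\rho}Q_{+b}\le\operatorname{ddeg}_{\gamma_\rho}Q_{+b}=D(Q)$.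
\end{proof}

\begin{lemma}\label{lem:D0}
Suppose $D(Q)=0$. Then $Q(b)\neq0$ and $v(Q(b))=v(Q(a_\rho))$ for every pseudolimit $b$ and all $\rho\ge\rho(Q)$. So $v(Q(b))$ lies in $\Gamma$ and is the same for all pseudolimits in all extensions with small derivation.
\end{lemma}

\begin{proof}
Let $b\in L$, $R=Q_{+b}$ and $\rho\ge\rho(Q)$. By Lemma~\ref{lem:D}, $v(R_0)<v_{R_i}(\gamma_\rho)$ for $i\ge1$, where $R_0=Q(b)$; in particular $R_0\neq0$. Write $a_\rho=b+g_\rho u$ with $u\in\mathcal O_L$. Then $Q(a_\rho)=R_0+\sum_{i\ge1}(R_i)_{\times g_\rho}(u)$, and each term of the sum has valuation greater than $v(R_0)$.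
\end{proof}

If $D(Q)=0$ for all $Q$, then all pseudolimits look alike. Otherwise we take the simplest $P$ with $D(P)\ge1$ and try to normalize the pseudolimits by requiring $P(b)=0$. The \emph{complexity} of $P\in K\{Y\}\setminus K$ is the triple consisting of its order $r$ (the largest $r$ such that $Y^{(r)}$ occurs), its degree in $Y^{(r)}$ and its total degree, ordered lexicographically; elements of $K^\times$ have smaller complexity than all such $P$. This is a well-ordering of complexities. The third entry is there for the following fact.
\begin{itemize}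
\item[(P)] \emph{If $P\notin K$, every nonzero $K$-linear combination $Q$ of the $\partial_lP$ has smaller complexity than $P$.}
\end{itemize}
Indeed $Q$ has order at most $r$, degree in $Y^{(r)}$ at most that of $P$, and smaller total degree.

\begin{proposition}\label{prop:key}
Suppose $P$ has minimal complexity among the nonzero $Q\in K\{Y\}$ with $D(Q)\ge1$. Then $D(P)=1$.
\end{proposition}

\subsection{The case of an ordinary polynomial, and the obstacle}\label{sub:model}

Let $P\in K[Y]$ have order zero, $d=D(P)\ge2$, and let $a$ be a pseudolimit, which exists by Theorem~\ref{thm:exist}. Write $P(a+Y)=\sum_ir_iY^i$. By Lemma~\ref{lem:D}, for large $\rho$,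
\[
v(r_d)+d\gamma_\rho<v(r_1)+\gamma_\rho,\qquad\text{that is,}\qquad v(dr_d)+(d-1)\gamma_\rho<v(r_1),
\]
where $v(d)=0$ because the residue characteristic is zero. The second inequality says that in $(\partial_0P)(a+Y)=\sum_iir_iY^{i-1}$ the term of degree $d-1\ge1$ beats the constant term at scale $\gamma_\rho$. Hence $D(\partial_0P)\ge1$, and $P$ is not minimal. This is the whole idea: differentiation with respect to the unknown carries the gap between the parts of degree $d$ and $1$ to a gap between the parts of degree $d-1$ and $0$.

\begin{remark}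
The argument fails in residue characteristic $p$. Over $\mathbb F_p$, with the zero derivation, let $a_n=\sum_{i=1}^nt^{-1/p^i}$, $\gamma_n=-1/p^{n+1}$ and $P=Y^p-Y-t^{-1}$. Then $P_{+a_n}=Y^p-Y-t^{-1/p^n}$ has dominant degree $p$ at scale $\gamma_n$, while $\partial_0P=-1$.
\end{remark}

For $P$ of positive order there are several partial derivatives, and possibly none of them carries the gap. In Example~\ref{ex:rank2} take $R=Y^2+st(Y'-s^{-2}Y)$ and $\gamma=v(t)$. Then $R_{\times t}=t^2(Y^2+sY')$, so $N_\gamma(R)=\{2\}$. But $(\partial_0R)_{\times t}=t(2Y-s^{-1})$ and $\partial_1R=st$ both have $N_\gamma=\{0\}$. The combination $(\partial_0+t^\dagger\partial_1)R=2Y$ does carry the gap. It is the partial derivative taken in the twisted coordinates $\tau_{t^\dagger}$, and this suggests the following definition. For $h\in L$ and $j\ge0$ let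
\[
\partial_j^h=\sum_{l\ge j}\binom lj\omega_{l-j}(h)\,\partial_l ,
\]
which acts on each differential polynomial as a finite sum and commutes with $Q\mapsto Q_{+x}$.

\begin{lemma}\label{lem:twisted}
Let $L$ have small derivation, $h\in L$, $R\in L\{Y\}$ and $d\ge1$ with $R_d\neq0$. Then there is $j$ such that $T=\partial_j^hR$ satisfies
\[
v(\tau_hT_{d-1})=v(\tau_hR_d)\qquad\text{and}\qquad v(T_0)\ge v(\tau_hR_1).
\]
\end{lemma}

\begin{proof}
The chain rule gives $\partial_j(\tau_hR)=\sum_l\tau_h(\partial_lR)\cdot\partial_j\big(\tau_hY^{(l)}\big)=\tau_h(\partial_j^hR)$. Comparing homogeneous parts, $\tau_hT_i=\partial_j(\tau_hR_{i+1})$ for all $i$. For $i=0$ this says that $T_0$ is the coefficient of $Y^{(j)}$ in $\tau_hR_1$, which gives the inequality for every $j$. Now take a monomial whose coefficient $c$ in $\tau_hR_d$ has minimal valuation, and $j$ such that $Y^{(j)}$ occurs in it, with exponent $n\ge1$. Distinct monomials containing $Y^{(j)}$ remain distinct after division by $Y^{(j)}$, so $nc$ is a coefficient of $\partial_j(\tau_hR_d)$. Since $v(n)=0$, we get $v(\partial_j\tau_hR_d)=v(\tau_hR_d)$.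
\end{proof}

At scale $\gamma_\rho$ the twist $h=g_\rho^\dagger$ carries the gap without loss. The obstacle is that this $h$ depends on $\rho$, whereas $D(Q)\ge1$ requires one $Q$ over $K$ that works at cofinally many scales. The next section shows that in a minimal counterexample the elements $g_\rho^\dagger$ are forced to stay so close to a single $h\in K$ that this $h$ works.

\section{Proof of the key proposition}\label{sec:key}

The tool that produces one $h$ from many logarithmic derivatives applies to sequences in the value group that converge modulo a shrinking family of convex subgroups.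

\begin{lemma}[Stabilization]\label{lem:stab}
Let $L$ be spherically complete with small derivation, and let $\lambda$ be a limit ordinal. For $\nu<\lambda$ let $\eta_\nu\in\Gamma_L$ and let $\Delta_\nu$ be a convex subgroup of $\Gamma_L$, such that
\begin{itemize}
\item[(S1)] $\eta_\mu\ne\eta_\nu$ and $o(\eta_\mu-\eta_\nu)=\Delta_\nu$ for $\nu<\mu$;
\item[(S2)] $\eta_{\mu'}-\eta_\mu\in\Delta_\nu$ for $\nu<\mu<\mu'$.
\end{itemize}
Then for every nonzero homogeneous $Q\in L\{Y\}$ of degree $d$ there is $\alpha\in\Gamma_L$ with $v_Q(\eta_\nu)\equiv d\eta_\nu+\alpha\pmod{\Delta_\nu}$ for all $\nu<\lambda$.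
\end{lemma}

\begin{proof}
Let $v(w_\nu)=\eta_\nu$ and $h_\nu=w_\nu^\dagger$. We find $h\in L$ with $h_\nu-h\in\mathcal O_{\Delta_\nu}$ for all $\nu$; then $\alpha=v(\tau_hQ)$ works by Lemma~\ref{lem:growth}(i). For $\nu<\mu$, (S1) and Lemma~\ref{lem:ODelta}(ii) give $h_\mu-h_\nu=(w_\mu/w_\nu)^\dagger\in\mathcal O_{\Delta_\nu}$. The cosets $h_\nu+\mathcal O_{\Delta_\nu}$ need not be balls, so we interleave them with balls. Put $\delta_\nu=|\eta_{\nu+1}-\eta_\nu|$ and $B_\nu=\{x\in L:v(x-h_\nu)\ge-\delta_\nu\}$. Since $\Delta_\nu=o(\delta_\nu)$, all elements of $\Delta_\nu$ exceed $-\delta_\nu$, so $h_\nu+\mathcal O_{\Delta_\nu}\subseteq B_\nu$. If $\nu<\mu$, then $\delta_\mu\in\Delta_\nu$ by (S2), so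
\[
B_\mu\subseteq h_\mu+\mathcal O_{\Delta_\nu}=h_\nu+\mathcal O_{\Delta_\nu}\subseteq B_\nu .
\]
By spherical completeness there is $h\in\bigcap_\nu B_\nu$, and $h\in B_{\nu+1}\subseteq h_\nu+\mathcal O_{\Delta_\nu}$ for each $\nu$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
We have $P\notin K$. By Theorem~\ref{thm:exist} take a spherically complete immediate strict extension $L$ of $K$; it has small derivation and $\Gamma_L=\Gamma$. Let $a\in L$ be a pseudolimit, $R=P_{+a}$, $d=D(P)$, and suppose $d\ge2$. By Lemma~\ref{lem:D}, $R_d\neq0$ and the \emph{gap}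
\[
\chi(\rho)=v_{R_1}(\gamma_\rho)-v_{R_d}(\gamma_\rho)
\]
is positive for $\rho\ge\rho(P)$. All indices below are at least $\rho(P)$.

\medskip
\noindent\emph{Step 0: what minimality gives.} \emph{For each $h\in K$ there is a nonzero homogeneous $U\in L\{Y\}$ of degree $d-1$ with}
\begin{equation}\label{eq:basic}
v(\tau_hU)=v(\tau_hR_d),\qquad v(\tau_hR_1)<v_U(\gamma_\rho)\ \text{ for all large }\rho .
\end{equation}
Take $j$ and $T=\partial_j^hR$ as in Lemma~\ref{lem:twisted}, and put $U=T_{d-1}$; the equality in \eqref{eq:basic} holds, so $U\neq0$. Because $h\in K$, the polynomial $Q=\partial_j^hP$ is a $K$-linear combination of the $\partial_lP$, and $Q_{+a}=T\neq0$. By (P) and the minimality of $P$ we have $D(Q)=0$. As $d-1\ge1$, Lemma~\ref{lem:D} gives $v(T_0)<v_U(\gamma_\rho)$ for $\rho\ge\rho(Q)$, and $v(\tau_hR_1)\le v(T_0)$. In particular $R_1\neq0$, so $\chi(\rho)\in\Gamma$.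

\medskip
\noindent\emph{Step 1: no single twist is good at cofinally many scales.} \emph{There is no $h\in K$ such that $g_\rho^\dagger-h\in\mathcal O_{o(\chi(\rho))}$ for cofinally many $\rho$.}
Suppose $h$ is such an element, with $U$ as in Step~0. Choose $\rho$ so that both this condition and the inequality in \eqref{eq:basic} hold, and let $\Delta=o(\chi(\rho))$. Lemma~\ref{lem:growth}(i) gives, modulo $\Delta$,
\begin{align*}
v(\tau_hR_1)&\equiv v_{R_1}(\gamma_\rho)-\gamma_\rho,\\
v_U(\gamma_\rho)&\equiv(d-1)\gamma_\rho+v(\tau_hU)=(d-1)\gamma_\rho+v(\tau_hR_d)\equiv v_{R_d}(\gamma_\rho)-\gamma_\rho .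
\end{align*}
So $v(\tau_hR_1)-v_U(\gamma_\rho)\in\chi(\rho)+o(\chi(\rho))$ is positive by (C2), which contradicts \eqref{eq:basic}.

If $\Gamma$ is archimedean, then $g_\rho^\dagger\in\mathcal O$ by Lemma~\ref{lem:log}, so $h=0$ contradicts Step~1 and the proof is complete. In general we now construct an $h$ that contradicts Step~1. The twist $g_\sigma^\dagger$ is exact at scale $\gamma_\sigma$ and, by Step~0, has lost the gap at all later large scales. Since the gap changes at a known rate, this ties the radii to the gap.

\medskip
\noindent\emph{Step 2: the gap determines the increments.} \emph{For each $\sigma$ there is $\sigma^+>\sigma$ such that for all $\rho\ge\sigma^+$, with $\delta=\gamma_\rho-\gamma_\sigma$,}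
\begin{equation}\label{eq:gap}
\chi(\sigma)-(d-1)\delta\in o(\delta).
\end{equation}
Take $h=g_\sigma^\dagger$ and $U$ as in Step~0, and $\sigma^+>\sigma$ such that the inequality in \eqref{eq:basic} holds for $\rho\ge\sigma^+$. Lemma~\ref{lem:tau}(iii) gives the exact equalities $v(\tau_hR_1)=v_{R_1}(\gamma_\sigma)-\gamma_\sigma$ and $v_U(\gamma_\sigma)=(d-1)\gamma_\sigma+v(\tau_hR_d)=v_{R_d}(\gamma_\sigma)-\gamma_\sigma$. By \eqref{eq:basic} and Lemma~\ref{lem:growth}(ii),
\[
v_{R_1}(\gamma_\sigma)-\gamma_\sigma<v_U(\gamma_\rho)=v_{R_d}(\gamma_\sigma)-\gamma_\sigma+(d-1)\delta+\varepsilon,\qquad\varepsilon\in o(\delta),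
\]
so $\chi(\sigma)-(d-1)\delta<\varepsilon$. On the other hand, Lemma~\ref{lem:growth}(ii) for $R_1$ and $R_d$ gives $0<\chi(\rho)=\chi(\sigma)-(d-1)\delta+\varepsilon'$ with $\varepsilon'\in o(\delta)$. Thus $-\varepsilon'<\chi(\sigma)-(d-1)\delta<\varepsilon$, and \eqref{eq:gap} follows by convexity.

\medskip
\noindent\emph{Step 3: thinning.} Since $\kappa$ is regular, we can choose recursively $\sigma_\nu<\kappa$ for $\nu<\kappa$ with $\sigma_\mu\ge\sigma_\nu^+$ whenever $\nu<\mu$. This sequence is strictly increasing, hence cofinal in $\kappa$. Put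
\[
\eta_\nu=\gamma_{\sigma_\nu},\quad w_\nu=g_{\sigma_\nu},\quad\chi_\nu=\chi(\sigma_\nu),\quad\Delta_\nu=o(\chi_\nu).
\]
For $\nu<\mu$, \eqref{eq:gap} with (C1) and (C2) gives
\begin{equation}\label{eq:thin}
o(\eta_\mu-\eta_\nu)=\Delta_\nu,\qquad\chi_\nu\equiv(d-1)(\eta_\mu-\eta_\nu)\pmod{\Delta_\nu}.
\end{equation}
Subtracting the congruences for $\mu<\mu'$ gives $(d-1)(\eta_{\mu'}-\eta_\mu)\in\Delta_\nu$, so $\eta_{\mu'}-\eta_\mu\in\Delta_\nu$ by (C3). Thus (S1) and (S2) hold with $\lambda=\kappa$.

\medskip
\noindent\emph{Step 4: a twist in $K$.} The proof of Lemma~\ref{lem:stab} yields a good twist in $L$, but Step~1 needs one in $K$. We therefore pass through the value group, which $K$ and $L$ share; this is where we use that $L$ is immediate over $K$. Lemma~\ref{lem:stab}, applied to $R_1$ and $R_d$, gives $\alpha_1,\alpha_d\in\Gamma$ with $v_{R_i}(\eta_\nu)\equiv i\eta_\nu+\alpha_i\pmod{\Delta_\nu}$ for $i=1,d$. With $\beta=\alpha_1-\alpha_d$ this yields $\chi_\nu\equiv\beta-(d-1)\eta_\nu$, and comparison with \eqref{eq:thin} gives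
\[
(d-1)\eta_\mu\equiv\beta\pmod{\Delta_\nu}\qquad(\nu<\mu).
\]
So $\beta/(d-1)$ plays the role of a limit of the radii. Take $c\in K^\times$ with $v(c)=\beta$ and put $h=\frac1{d-1}c^\dagger\in K$. Fix $\nu$ and let $\mu=\nu+1$. Since $v(w_\mu^{d-1}/c)\in\Delta_\nu$, Lemma~\ref{lem:ODelta}(i) gives $(d-1)(w_\mu^\dagger-h)=(w_\mu^{d-1}/c)^\dagger\in\mathcal O_{\Delta_\nu}$, and $d-1$ is a unit of $\mathcal O$. By \eqref{eq:thin} and Lemma~\ref{lem:ODelta}(ii), $w_\mu^\dagger-w_\nu^\dagger=(w_\mu/w_\nu)^\dagger\in\mathcal O_{\Delta_\nu}$. Hence $g_{\sigma_\nu}^\dagger-h\in\mathcal O_{o(\chi(\sigma_\nu))}$ for all $\nu$, which contradicts Step~1.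
\end{proof}

\section{Newton's method}\label{sec:newton}

Suppose $D(P)=1$. Near a pseudolimit, $P$ behaves like its constant term plus its linear part. To decrease the constant term we need the scale at which the two have equal size, for there the equation reduces to an inhomogeneous linear equation over the residue field. For a linear form $A=cY$ the equation $v_A(\gamma)=\beta$ is solved by $\gamma=\beta-v(c)$. In general, moving $\gamma$ by the current error $e$ leaves an error in $o(e)$, so the correction has to be iterated, and Lemma~\ref{lem:stab} handles the limit stages. We write $|X|^+$ for the least cardinal greater than $|X|$.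

\begin{lemma}\label{lem:equal}
Let $L$ be spherically complete with small derivation, $A\in L\{Y\}$ nonzero and homogeneous of degree $1$, and $\beta\in\Gamma_L$. Then $v_A(\gamma)=\beta$ for exactly one $\gamma\in\Gamma_L$.
\end{lemma}

\begin{proof}
Uniqueness holds because $v_A$ is strictly increasing. Suppose there is no solution, so $e(\gamma)=\beta-v_A(\gamma)\neq0$ for all $\gamma$. We construct $\eta_\nu\in\Gamma_L$ for all ordinals $\nu<|\Gamma_L|^+$ such that, with $e_\nu=e(\eta_\nu)$ and $\Delta_\nu=o(e_\nu)$,
\begin{equation}\label{eq:eq}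
\eta_\mu-\eta_\nu-e_\nu\in\Delta_\nu\qquad(\nu<\mu).
\end{equation}
Whenever \eqref{eq:eq} holds for a pair $\nu<\mu$, (C2) gives $\eta_\mu\neq\eta_\nu$ and $o(\eta_\mu-\eta_\nu)=\Delta_\nu$; then Lemma~\ref{lem:growth}(ii) gives $e_\mu\equiv e_\nu-(\eta_\mu-\eta_\nu)\equiv0\pmod{\Delta_\nu}$, and so $e_\mu\in\Delta_\nu$ and $\Delta_\mu\subseteq\Delta_\nu$ by (C4). The $\eta_\nu$ are pairwise distinct, so the construction contradicts the cardinality of $\Gamma_L$.

Let $\eta_0=0$ and $\eta_{\nu+1}=\eta_\nu+e_\nu$. Then \eqref{eq:eq} holds for the pair $\nu<\nu+1$, and for $\mu<\nu$ we have $\eta_{\nu+1}-\eta_\mu-e_\mu=(\eta_\nu-\eta_\mu-e_\mu)+e_\nu\in\Delta_\mu$. Let $\lambda$ be a limit ordinal. For $\nu<\mu<\mu'<\lambda$ we have $\eta_{\mu'}-\eta_\mu\in e_\mu+\Delta_\mu\subseteq\Delta_\nu$, so (S1) and (S2) hold. Lemma~\ref{lem:stab} gives $\alpha$ with $v_A(\eta_\nu)-\eta_\nu-\alpha\in\Delta_\nu$ for $\nu<\lambda$. Put $\eta_\lambda=\beta-\alpha$. Then $\eta_\lambda-\eta_\nu-e_\nu=v_A(\eta_\nu)-\eta_\nu-\alpha\in\Delta_\nu$.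
\end{proof}

\begin{proposition}\label{prop:zero}
Let $L$ be a spherically complete extension of $K$ with small derivation and linearly surjective $\operatorname{res}(L)$. If $P\in K\{Y\}$ and $D(P)=1$, then $P(b)=0$ for some pseudolimit $b\in L$ of $(a_\rho)$.
\end{proposition}

\begin{proof}
Let $a\in L$ be a pseudolimit, $R=P_{+a}$, and $I=\{y\in L:v(y)>\gamma_\rho\text{ for all }\rho\}$, an additive subgroup of $L$. For $y\in I$ the element $a+y$ is a pseudolimit, so $N_{\gamma_\rho}(R_{+y})=\{1\}$ for $\rho\ge\rho(P)$ by Lemma~\ref{lem:D}. We look for a zero of $R$ in $I$.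

\medskip
\noindent\emph{The Newton step.} Let $y\in I$ with $R(y)\neq0$, and $S=R_{+y}$; so $S_0=R(y)$ and $S_1\neq0$. Let $\zeta=\zeta(y)\in\Gamma_L$ be the solution of $v_{S_1}(\zeta)=v(S_0)$ given by Lemma~\ref{lem:equal}. For $\rho\ge\rho(P)$ we have $v_{S_1}(\gamma_\rho)<v(S_0)=v_{S_1}(\zeta)$, so $\zeta>\gamma_\rho$; hence $\zeta>\gamma_\rho$ for all $\rho$. For $i\ge2$ we have $v_{S_i}(\gamma_\rho)>v_{S_1}(\gamma_\rho)$, and so $v_{S_i}(\zeta)>v_{S_1}(\zeta)$ by Lemma~\ref{lem:growth}(iii). Let $v(g)=\zeta$. Dividing by $S_0$ we obtain
\begin{equation}\label{eq:newton}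
S_0^{-1}S_{\times g}=1+A+E,\qquad v(A)=0,\quad v(E)>0,
\end{equation}
with $A$ homogeneous of degree $1$ and $E$ consisting of terms of degree at least $2$. The reduction of $A$ is a nonzero form $\sum_{j\le n}\bar q_jY^{(j)}$ over $\operatorname{res}(L)$ with $\bar q_n\neq0$. The equation $\sum_j\bar q_j\,y^{(j)}=-1$ has a solution in $\operatorname{res}(L)$: for $n=0$ this is division, and for $n\ge1$ it is linear surjectivity after division by $\bar q_n$. The solution is nonzero. Let $u\in\mathcal O_L$ be a lift; then $v(u)=0$ and $1+A(u)+E(u)\in\mathfrak m_L$. With $z=gu$ we get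
\[
v(z)=\zeta,\qquad y+z\in I,\qquad v(R(y+z))>v(R(y)).
\]
For every $x\in L$ with $v(x)\ge\zeta$, \eqref{eq:newton} also gives:
\begin{itemize}
\item[(a)] $v(R(y+x))\ge v(R(y))$, by evaluating at $x/g\in\mathcal O_L$;
\item[(b)] $v_{(R_{+(y+x)})_1}(\zeta)=v(R(y))$, because $S_0^{-1}(R_{+(y+x)})_{\times g}=(1+A+E)_{+x/g}$ has linear part $A+(E_{+x/g})_1$, and $v(E_{+x/g})>0$.
\end{itemize}

\medskip
\noindent\emph{Iteration.} Suppose $R$ has no zero in $I$. We construct $y_\nu\in I$ for $\nu<|\Gamma_L|^+$, with $\zeta_\nu=\zeta(y_\nu)$, such that for $\nu<\mu$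
\[
v(y_\mu-y_\nu)\ge\zeta_\nu,\qquad v(R(y_\mu))>v(R(y_\nu)),\qquad\zeta_\mu>\zeta_\nu .
\]
The second condition is impossible for cardinality reasons. The third follows from the first two: with $A_\mu=(R_{+y_\mu})_1$, statement (b) gives $v_{A_\mu}(\zeta_\nu)=v(R(y_\nu))<v(R(y_\mu))=v_{A_\mu}(\zeta_\mu)$, and $v_{A_\mu}$ is strictly increasing. Put $y_0=0$ and $y_{\nu+1}=y_\nu+z$, with $z$ from the Newton step at $y_\nu$. For $\mu<\nu$ we have $v(y_{\nu+1}-y_\mu)\ge\min(\zeta_\nu,\zeta_\mu)=\zeta_\mu$ and $v(R(y_{\nu+1}))>v(R(y_\nu))>v(R(y_\mu))$. At a limit ordinal $\lambda$, the first and third conditions show that the balls $\{x:v(x-y_\nu)\ge\zeta_\nu\}$, $\nu<\lambda$, decrease; let $y_\lambda$ lie in their intersection. Then $y_\lambda\in I$ since $v(y_\lambda)\ge\zeta_0$, and (a) at $y_{\nu+1}$ gives $v(R(y_\lambda))\ge v(R(y_{\nu+1}))>v(R(y_\nu))$ for $\nu<\lambda$.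

So $R(y)=0$ for some $y\in I$, and $b=a+y$ is the required pseudolimit.
\end{proof}

\section{Embedding and uniqueness}\label{sec:main}

For $b$ in an extension of $E$ let $E\langle b\rangle=E(b,b',b'',\dots)$. We recall how such a field is finitely generated. Let $P\in E\{Y\}$ have order $r$, with $P(b)=0$ and $(\partial_rP)(b)\neq0$, and let $P^\partial$ be the result of applying $\partial$ to the coefficients of $P$. Differentiating $P(b)=0$ gives
\begin{equation}\label{eq:next}
b^{(r+1)}=-\Big(P^\partial(b)+\sum_{l<r}(\partial_lP)(b)\,b^{(l+1)}\Big)\Big/(\partial_rP)(b),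
\end{equation}
so $E(b,\dots,b^{(r)})$ is closed under $\partial$ and equals $E\langle b\rangle$. If $b$ is d-algebraic over $E$, this applies to a $P\ne0$ of minimal complexity with $P(b)=0$, since $\partial_rP\neq0$ in characteristic zero. Then $E\langle b\rangle$ has finite transcendence degree over $E$, so all its elements are d-algebraic over $E$.

\begin{proposition}\label{prop:step}
Let $E$ have small derivation and linearly surjective $\operatorname{res}(E)$. Let $L_1$ be a spherically complete immediate extension of $E$ with small derivation, and $L_2$ a spherically complete extension of $E$ with small derivation and linearly surjective residue field. Let $a\in L_1\setminus E$. Then there are $b_1\in L_1\setminus E$, $b_2\in L_2\setminus E$ and an isomorphism $E\langle b_1\rangle\to E\langle b_2\rangle$ of valued differential fields over $E$ with $b_1\mapsto b_2$. If $a$ is d-algebraic over $E$, then $b_1,b_2$ can be chosen d-algebraic over $E$.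
\end{proposition}

The element $b_1$ need not be $a$: we give up $a$ for a pseudolimit of the same sequence that satisfies the simplest possible equation.

\begin{proof}
Since $L_1$ is immediate over $E$, we have $\operatorname{res}(L_1)=\operatorname{res}(E)$ as differential fields, so both $L_i$ have linearly surjective residue field. By Lemma~\ref{lem:pc}, $a$ is a pseudolimit of a pseudocauchy sequence $(a_\rho)$ in $E$ without pseudolimit in $E$. We apply Sections~\ref{sec:pc}--\ref{sec:newton} with $K=E$. The $b_i$ will be pseudolimits, so $b_i\notin E$.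

\emph{Case A: $D(Q)=0$ for all $Q\neq0$.} Take any pseudolimits $b_i\in L_i$. By Lemma~\ref{lem:D0} they are d-transcendental over $E$, so $Q(b_1)/J(b_1)\mapsto Q(b_2)/J(b_2)$ is an isomorphism of differential fields over $E$, and it preserves valuations because $v(Q(b_1))=v(Q(b_2))\in\Gamma_E$ for all $Q\neq0$. In this case $a$ is d-transcendental too, so the last assertion is vacuous.

\emph{Case B: $D(Q)\ge1$ for some $Q$.} Let $P$ be of minimal complexity with $D(P)\ge1$. Then $D(P)=1$ by Proposition~\ref{prop:key}, and Proposition~\ref{prop:zero} gives pseudolimits $b_i\in L_i$ with $P(b_i)=0$; they are d-algebraic over $E$. Let $r$ be the order of $P$ and $s\ge1$ its degree in $Y^{(r)}$. Call $Q\in E[Y,\dots,Y^{(r)}]$ \emph{reduced} if $Q\neq0$ and its degree in $Y^{(r)}$ is less than $s$. A reduced $Q$ has smaller complexity than $P$, so $D(Q)=0$, and Lemma~\ref{lem:D0} gives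
\begin{equation}\label{eq:red}
Q(b_1)\neq0,\quad Q(b_2)\neq0,\quad v(Q(b_1))=v(Q(b_2))\in\Gamma_E .
\end{equation}
Applied to nonzero $Q$ of order less than $r$, this shows that $b_i,\dots,b_i^{(r-1)}$ are algebraically independent over $E$ and that $P(b_i,\dots,b_i^{(r-1)},X)$ has degree $s$ in $X$. After clearing denominators, \eqref{eq:red} also shows that $b_i^{(r)}$ is not a zero of a nonzero polynomial of degree less than $s$ over $E_i=E(b_i,\dots,b_i^{(r-1)})$. So $P(b_i,\dots,b_i^{(r-1)},X)$ is, up to a factor in $E_i^\times$, the minimal polynomial of $b_i^{(r)}$ over $E_i$. The isomorphism $E_1\to E_2$ over $E$ with $b_1^{(l)}\mapsto b_2^{(l)}$ matches these polynomials, so it extends to a field isomorphism $\psi\colon E(b_1,\dots,b_1^{(r)})\to E(b_2,\dots,b_2^{(r)})$ with $b_1^{(r)}\mapsto b_2^{(r)}$.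

The polynomial $\partial_rP$ is reduced, so \eqref{eq:next} holds for $b_1$ and $b_2$. Hence $\psi$ is defined on $E\langle b_1\rangle$, has image $E\langle b_2\rangle$, and sends $b_1^{(r+1)}$ to $b_2^{(r+1)}$. The derivations $\partial$ and $\psi^{-1}\partial\psi$ of $E\langle b_1\rangle$ agree on $E$ and on the generators $b_1,\dots,b_1^{(r)}$, so they are equal. Finally, since $1,b_1^{(r)},\dots,(b_1^{(r)})^{s-1}$ is a basis of $E\langle b_1\rangle$ over $E_1$, every nonzero element has the form $Q(b_1)/J(b_1)$ with $Q$ reduced and $J\ne0$ free of $Y^{(r)}$, hence reduced. By \eqref{eq:red}, $\psi$ preserves valuations.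
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:embed}]
By Theorem~\ref{thm:exist} let $M^+$ be a spherically complete immediate strict extension of $M$. It has small derivation and is immediate over $K$. Consider the pairs $(E,\varphi)$ where $E$ is a differential subfield of $M^+$ containing $K$ and $\varphi\colon E\to L$ is an embedding over $K$, ordered by extension. The inclusion $K\to L$ is such a pair and chains have unions, so Zorn's lemma gives a maximal pair $(E,\varphi)$. The field $E$ has small derivation by Corollary~\ref{cor:cont}. Since $K\subseteq E\subseteq M^+$, it has differential residue field $\operatorname{res}(K)$, and $M^+$ is immediate over $E$. If $E\neq M^+$, view $L$ as an extension of $E$ via $\varphi$; Proposition~\ref{prop:step} with $L_1=M^+$ and $L_2=L$ extends $\varphi$ to $E\langle b_1\rangle\supsetneq E$, against maximality. So $E=M^+\supseteq M$.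
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:unique}]
Let $L_1,L_2$ be spherically complete immediate strict extensions of $K$. They have small derivation (this is the only consequence of their strictness that we use) and differential residue field $\operatorname{res}(K)$. Theorem~\ref{thm:embed} gives an embedding $\varphi\colon L_1\to L_2$ over $K$. The subfield $\varphi(L_1)$ is spherically complete and contains $K$, so it has the same value group and residue field as $L_2$. By Lemma~\ref{lem:pc}, $\varphi(L_1)=L_2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dalg}]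
Let $M_1,M_2$ be two such extensions. By Zorn's lemma take a maximal isomorphism over $K$ between valued differential subfields of $M_1$ and $M_2$ that contain $K$, and use it to identify both subfields with one field $E$. As in the proof of Theorem~\ref{thm:embed}, $E$ has small derivation and differential residue field $\operatorname{res}(K)$. Let $L_i$ be a spherically complete immediate strict extension of $M_i$; it has small derivation and is immediate over $E$. Suppose $E\neq M_1$ or $E\neq M_2$; the situation is symmetric, so let $a\in M_1\setminus E$. As $a$ is d-algebraic over $K\subseteq E$, Proposition~\ref{prop:step} gives $b_i\in L_i\setminus E$, d-algebraic over $E$, and an isomorphism $E\langle b_1\rangle\to E\langle b_2\rangle$ over $E$. The field $M_i\langle b_i\rangle\subseteq L_i$ is an immediate d-algebraic extension of $M_i$ with small derivation, so $b_i\in M_i$ because $M_i$ is d-algebraically maximal. Then $E\langle b_i\rangle\subseteq M_i$, which contradicts the maximality of the isomorphism. Hence $E=M_1=M_2$.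
\end{proof}

\section{Failure of uniqueness over other residue fields}\label{sec:converse}

One direction of Theorem~\ref{thm:converse} is Theorem~\ref{thm:unique}. For the other, let $k$ be a differential field of characteristic zero that is not linearly surjective, say $A(y)=b$ has no solution in $k$. We realize the situation of \S\ref{sub:guess}: inside a Hahn field $F$ we take a series $a$ with exponents below $1$, let $f=A(a)$, and let $K$ be generated by $f$. Then we perturb the derivation on $K\langle a\rangle$, leaving $K$ untouched, so that $A(a)$ becomes $f+bt$. The equation $A(y)=f+bt$ has no solution in $F$. The work lies in showing that the perturbed derivation is still small.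

\subsection{The fields $K\subseteq M\subseteq F$}

Choose recursively $\gamma_m\in(1-2^{-m},1-2^{-m-1})$ for $m\ge1$, outside the countable set $\mathbb Q+\mathbb Q\gamma_1+\dots+\mathbb Q\gamma_{m-1}$. Then $0<\gamma_1<\gamma_2<\dots<1$, the numbers $1,\gamma_1,\gamma_2,\dots$ are linearly independent over $\mathbb Q$, and $\gamma_{m+1}-\gamma_m\to0$. Let $\Gamma=\mathbb Z\oplus\bigoplus_m\mathbb Z\gamma_m\subseteq\mathbb R$.

The Hahn field $F=k((t^\Gamma))$ consists of the formal series $x=\sum_{\gamma\in\Gamma}x_\gamma t^\gamma$, $x_\gamma\in k$, whose support $\{\gamma:x_\gamma\neq0\}$ is well ordered. The coefficient of $t^\eta$ in a product is the finite sum $\sum_{\gamma+\gamma'=\eta}x_\gamma y_{\gamma'}$. With $v(x)=\min\operatorname{supp}x$ it is a valued field with value group $\Gamma$ and residue field $k$. It is spherically complete: given a chain of balls $\{x:v(x-x_i)\ge r_i\}$, any two centers $x_i,x_j$ have the same coefficients below $\min(r_i,r_j)$. Let $x$ have at $t^\gamma$ the coefficient of any $x_i$ with $r_i>\gamma$, and $0$ if there is no such $i$. Below $r_i$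 the series $x$ agrees with $x_i$. So every initial segment $\{\eta\le\gamma\}$ of the support of $x$, with $\gamma$ in the support, is well ordered; hence $x\in F$, and $x$ lies in all the balls.

For a group homomorphism $\psi\colon\Gamma\to k$ with $\psi(1)=0$, define
\[
\partial\Big(\sum_\gamma x_\gamma t^\gamma\Big)=\sum_\gamma\big(x_\gamma'+\psi(\gamma)x_\gamma\big)t^\gamma .
\]
This is a derivation, since $\psi$ is additive. It satisfies $v(\partial x)\ge v(x)$, so it is small; it extends the derivation of $k$, so the differential residue field is $k$. We choose the data as follows.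
\begin{itemize}
\item \emph{Case I: the derivation of $k$ is nonzero.} Let $\psi=0$. Let $A=\partial^n+q_1\partial^{n-1}+\dots+q_n$ with $n\ge1$, $q_i\in k$, and $b\in k$ be such that $A(y)=b$ has no solution in $k$. Take $x\in k$ with $x'\neq0$. It is transcendental over the constant field $C$ of $k$, for otherwise its minimal polynomial $p$ over $C$ would give $0=p(x)'=(dp/dX)(x)\,x'\neq0$. So $c_m=x^m$ ($m\ge1$) are linearly independent over $C$. Put $c_m^{[j]}=c_m^{(j)}$.
\item \emph{Case II: the derivation of $k$ is zero.} Let $\psi(\gamma_m)=m$, $A=\partial$, $n=1$, $b=1$; again $A(y)=b$ has no solution in $k$. Put $c_m=1$ and $c_m^{[j]}=m^j$.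
\end{itemize}
In Case II we cannot take $\psi=0$: if $\partial=0$ on $K$ and $\Gamma\ne\{0\}$, an immediate strict extension $L$ has $\partial_L\mathcal O_L\subseteq\bigcap_{\phi\in K^\times}\phi\mathcal O_L=0$, which leaves no room for a perturbation.

Let $a=\sum_mc_mt^{\gamma_m}\in F$. In both cases $a^{(j)}=\sum_mc_m^{[j]}t^{\gamma_m}$. For fixed $r$ put $\vec c_m=(c_m^{[0]},\dots,c_m^{[r]})\in k^{r+1}$. Then
\begin{itemize}
\item[(B)] \emph{any $r+1$ of the vectors $\vec c_m$ form a basis of $k^{r+1}$.}
\end{itemize}
In Case I their determinant is a Wronskian $\det(y_i^{(j)})_{0\le i,j\le r}$, which is nonzero for elements $y_0,\dots,y_r$ of a differential field that are linearly independent over its constants. In Case II it is the Vandermonde determinant of distinct integers.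

Let $K_0=k(t^\Gamma)$ be the fraction field of the ring $k[t^\Gamma]$ of series with finite support; it is a differential subfield of $F$. Put
\[
f=A(a),\qquad K=K_0\langle f\rangle,\qquad M=K_0\langle a\rangle .
\]
Then $K_0\subseteq K\subseteq M\subseteq F$, and all four fields have value group $\Gamma$, small derivation and differential residue field $k$.

\begin{lemma}\label{lem:nosol}
The equation $A(y)=f+bt$ has no solution in $F$.
\end{lemma}

\begin{proof}
A solution $y$ gives $A(z)=bt$ for $z=y-a$. Since $\psi(1)=0$, the derivation acts on the coefficient $z_1\in k$ of $t$ as the derivation of $k$, so $A(z_1)=b$, which is impossible.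
\end{proof}

\subsection{Insensitivity to perturbations of order $t$}

The next lemma says that, to first order, changing $a,a',\dots$ by multiples of $t$ changes any polynomial expression in them by a term of higher valuation. For $G=X_0-c$ with $c\in K_0$ it reads $v(a-c)<1$.

\begin{lemma}\label{lem:B}
Let $0\neq G\in K_0[X_0,\dots,X_r]$ and $\vec a=(a,a',\dots,a^{(r)})$. Then $G(\vec a)\neq0$, and $v\big((\partial G/\partial X_j)(\vec a)\big)+1>v(G(\vec a))$ for all $j$.
\end{lemma}

\begin{proof}
The point is that $G$ involves only finitely many $\gamma_m$, so the remaining $t^{\gamma_m}$ behave like indeterminates $z_m$ of weight $\gamma_m<1$. Multiplying $G$ by an element of $K_0^\times$, we may assume that its coefficients lie in $\Lambda=k[t^{\Gamma_0}]$, where $\Gamma_0=\mathbb Z\oplus\bigoplus_{m<m_0}\mathbb Z\gamma_m$ for some $m_0$. Write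
\[
\vec a=\vec a_<+\xi,\qquad\vec a_<=\sum_{m<m_0}\vec c_mt^{\gamma_m}\in\Lambda^{r+1},\qquad\xi=\sum_{m\ge m_0}\vec c_mt^{\gamma_m}.
\]
Let $H(Z)=G(\vec a_<+Z)\in\Lambda[Z_0,\dots,Z_r]$. Then $H\neq0$, $G(\vec a)=H(\xi)$ and $(\partial G/\partial X_j)(\vec a)=(\partial H/\partial Z_j)(\xi)$.

\emph{Expansion.} Let $e$ range over the finitely supported functions $\{m\ge m_0\}\to\mathbb N$, and put $|e|=\sum_me_m$ and $e\cdot\gamma=\sum_me_m\gamma_m$. For $J\in\Lambda[Z_0,\dots,Z_r]$ let $C_e(J)\in\Lambda$ be the coefficient of $z^e=\prod_mz_m^{e_m}$ in the polynomial $J\big(\sum_{m\in V}z_m\vec c_m\big)$, where $V\supseteq\operatorname{supp}e$ is a finite set of indices $\ge m_0$. It does not depend on $V$, since shrinking $V$ amounts to setting variables equal to $0$. Consider a monomial $Z^\alpha=Z_{j_1}\cdots Z_{j_q}$. The coefficient of $t^\eta$ in $\xi^\alpha$ is the sum of $c_{m_1}^{[j_1]}\cdots c_{m_q}^{[j_q]}$ over the tuples with $\gamma_{m_1}+\dots+\gamma_{m_q}=\eta$. By linear independence these tuples exist only if $\eta=e\cdot\gamma$ with $|e|=q$, and they are then the tuples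 in which each $m$ occurs $e_m$ times; the sum over them is $C_e(Z^\alpha)\in k$. So $\xi^\alpha=\sum_{|e|=q}C_e(Z^\alpha)t^{e\cdot\gamma}$. For $J=\sum_\alpha J_\alpha Z^\alpha$ we have $C_e(J)=\sum_\alpha J_\alpha C_e(Z^\alpha)$. The $J_\alpha$ are supported in $\Gamma_0$, and the cosets $e\cdot\gamma+\Gamma_0$ are distinct for distinct $e$. Hence $J(\xi)$ is supported in the union of these cosets, and its part in $e\cdot\gamma+\Gamma_0$ is $C_e(J)t^{e\cdot\gamma}$. No cancellation occurs between different $e$, so
\begin{equation}\label{eq:min}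
v(J(\xi))=\min_e\big(v(C_e(J))+e\cdot\gamma\big).
\end{equation}

\emph{Nonvanishing.} Fix a set $W$ of $r+1$ indices $\ge m_0$. By (B), $H\big(\sum_{m\in W}z_m\vec c_m\big)$ arises from $H\neq0$ by an invertible linear change of variables. So some $C_e(H)$ is nonzero, and $H(\xi)\neq0$ by \eqref{eq:min}.

\emph{Derivatives.} Let $H^j=\partial H/\partial Z_j$. By (B) the $j$th standard basis vector of $k^{r+1}$ is $\sum_{m\in W}\beta_m\vec c_m$ with $\beta_m\in k$. For finite $V\supseteq W$, applying $\partial/\partial z_m$ to $H\big(\sum_Vz_m\vec c_m\big)$ is differentiating $H$ in the direction $\vec c_m$, so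
\[
H^j\Big(\sum_Vz_m\vec c_m\Big)=\sum_{m\in W}\beta_m\frac{\partial}{\partial z_m}H\Big(\sum_Vz_m\vec c_m\Big).
\]
Comparing coefficients of $z^e$ gives $C_e(H^j)=\sum_{m\in W}\beta_m(e_m+1)\,C_{e+1_m}(H)$, where $1_m$ is the indicator function of $m$. If $H^j(\xi)=0$, the inequality holds because $v(H(\xi))<\infty$. Otherwise take $e$ attaining the minimum in \eqref{eq:min} for $H^j$. The scalars $\beta_m(e_m+1)$ lie in $k\subseteq\mathcal O_F$, so some $m\in W$ has $v(C_{e+1_m}(H))\le v(C_e(H^j))$. By \eqref{eq:min} for $H$,
\[
v(H(\xi))\le v(C_{e+1_m}(H))+e\cdot\gamma+\gamma_m\le v(H^j(\xi))+\gamma_m<v(H^j(\xi))+1.\qedhere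
\]
\end{proof}

\subsection{The second derivation}

By Lemma~\ref{lem:B}, $a,a',a'',\dots$ are algebraically independent over $K_0$. Differentiating $f=a^{(n)}+q_1a^{(n-1)}+\dots+q_na$ shows that $f^{(i)}$ is $a^{(n+i)}$ plus a $k$-linear combination of the $a^{(j)}$ with $j<n+i$. This change of generators is unitriangular, so $a,\dots,a^{(n-1)},f,f',\dots$ are algebraically independent over $K_0$ and generate $M$. A $K_0$-linear derivation of a purely transcendental extension of $K_0$ can be prescribed freely on the generators. Let $\vartheta$ be the $K_0$-linear derivation of $M$ with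
\[
\vartheta(a^{(n-1)})=bt,\qquad\vartheta(a^{(j)})=0\ \ (j<n-1),\qquad\vartheta(f^{(i)})=0\ \ (i\ge0),
\]
and put $\partial^*=\partial+\vartheta$. Since $\vartheta$ vanishes on $K$, the derivation $\partial^*$ of $M$ extends that of $K$.

\begin{lemma}\label{lem:star}
We have $v(\partial^*g)\ge v(g)$ for all $g\in M$, and $y=a$ solves $A(y)=f+bt$ in $(M,\partial^*)$.
\end{lemma}

\begin{proof}
By induction on $j$, using the expression of $a^{(n+i)}$ through $f^{(i)}$ and the lower $a^{(j)}$, we get $\vartheta(a^{(j)})=w_jt$ with $w_j\in k$ for all $j$. For $g=G(\vec a)$ with $G\ne0$ we have $\vartheta g=\sum_j(\partial G/\partial X_j)(\vec a)\,w_jt$, so $v(\vartheta g)>v(g)$ by Lemma~\ref{lem:B}. The identity $\vartheta(g_1/g_2)=(g_1/g_2)(\vartheta g_1/g_1-\vartheta g_2/g_2)$ extends this to all $g\in M^\times$. With $v(\partial g)\ge v(g)$ the first claim follows. Next, $\partial^*a^{(j)}=a^{(j+1)}$ for $j<n-1$ and $\partial^*a^{(n-1)}=a^{(n)}+bt$. So $(\partial^*)^ja=a^{(j)}$ for $j<n$ and $(\partial^*)^na=a^{(n)}+bt$, which gives the second claim.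
\end{proof}

Thus $M^*=(M,\partial^*)$ has small derivation, is a valued differential field by Corollary~\ref{cor:cont}, and is an immediate extension of $K$. The uniqueness property concerns strict extensions only, so we need one more observation.

\begin{lemma}\label{lem:strict}
Every extension $L$ of $K$ with small derivation is strict.
\end{lemma}

\begin{proof}
Let $\delta_m=\gamma_{m+1}-\gamma_m>0$. In Case I put $x_m=ct^{\delta_m}$ with $c\in k$, $c'\neq0$; then $x_m'=c't^{\delta_m}$. In Case II put $x_m=t^{\delta_m}$; then $x_m'=x_m$, since $\psi(\delta_m)=1$. In both cases $x_m\in\mathfrak m_K$ and $v(x_m')=\delta_m\to0$. Let $\phi\in K^\times$ with $\partial\mathcal O_K\subseteq\phi\mathcal O_K$ or $\partial\mathfrak m_K\subseteq\phi\mathfrak m_K$. Then $v(\phi)\le\delta_m$ for all $m$, so $v(\phi)\le0$. Therefore $\partial_L\mathcal O_L\subseteq\mathcal O_L\subseteq\phi\mathcal O_L$ and $\partial_L\mathfrak m_L\subseteq\mathfrak m_L\subseteq\phi\mathfrak m_L$.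
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:converse}]
By Lemma~\ref{lem:strict}, $L_1=F$ is a spherically complete immediate strict extension of $K$. By Theorem~\ref{thm:exist} let $L_2$ be a spherically complete immediate strict extension of $M^*$. It has small derivation and is immediate over $K$, so by Lemma~\ref{lem:strict} it is also a spherically complete immediate strict extension of $K$. The equation $A(y)=f+bt$ has coefficients in $K$. It has the solution $a$ in $L_2$ by Lemma~\ref{lem:star} and no solution in $L_1$ by Lemma~\ref{lem:nosol}. So $L_1$ and $L_2$ are not isomorphic over $K$. Thus $K$ has small derivation, differential residue field $k$ and value group $\Gamma\subseteq\mathbb R$, and it lacks the uniqueness property.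
\end{proof}

\begin{thebibliography}{1}

\bibitem{ADH}
Matthias Aschenbrenner, Lou van den Dries and Joris van der Hoeven,
\emph{Maximal immediate extensions of valued differential fields},
arXiv:1701.06691 (2017).

\end{thebibliography}
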